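\title{Martin-L\"of reducibility on the $K$-trivial sets is arithmetical}

\begin{abstract}
For $K$-trivial sets $A$ and $B$, write $A\le_{\mathrm{ML}}B$ if every Martin-L\"of random sequence that computes $B$ also computes $A$. The definition quantifies over all infinite sequences. We show that the quantifier may be restricted to sequences computable from $\emptyset'''$, so that the relation is arithmetical; on indices of computably enumerable $K$-trivial sets it is $\Sigma^0_5$. The proof translates ``computes $A$'' into ``is captured by a test'' and builds witnesses by forcing with $\Pi^0_1$ classes of random sequences. Its main tool is a lemma that moves a captured random sequence into a prescribed $\Pi^0_1$ class by exchanging a finite initial segment.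
\end{abstract}

\section{The question and the answer}\label{sec:intro}

We identify a set $A\subseteq\omega$ with its characteristic sequence in $2^\omega$, write $A\upharpoonright n$ for its first $n$ bits, and let $K$ denote prefix-free Kolmogorov complexity. The set $A$ is \emph{$K$-trivial} if there is a constant $d$ such that $K(A\upharpoonright n)\le K(n)+d$ for all $n$. The string $A\upharpoonright n$ determines $n$, so $K(A\upharpoonright n)\ge K(n)-O(1)$ for every $A$: the $K$-trivial sets are those whose initial segments have the least possible complexity. Every computable set is $K$-trivial, and every $K$-trivial set is $\Delta^0_2$. At the other extreme are the Martin-L\"of random sequences $Y$, for which $K(Y\upharpoonright n)\ge n-O(1)$. Throughout, \emph{random} means Martin-L\"of random.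

For $K$-trivial sets $A$ and $B$, \emph{Martin-L\"of reducibility} is defined by
\[
A\le_{\mathrm{ML}}B\iff\text{every random $Y$ with $B\le_{\mathrm T}Y$ satisfies $A\le_{\mathrm T}Y$.}
\]
The relation is reflexive and transitive, and we write $A\equiv_{\mathrm{ML}}B$ if it holds in both directions. Without the word ``random'' the right-hand side is equivalent to $A\le_{\mathrm T}B$, because one may take $Y=B$, and the quantifier over $Y$ disappears. With the word ``random'' this move is not available: a $K$-trivial set has $K(B\upharpoonright n)\le 2\log n+O(1)$ and is not random. Read literally, the definition is a $\Pi^1_1$ statement about two $\Delta^0_2$ sets. The following question comes from the paper of Greenberg, Miller, Nies and Turetsky~\cite{GMNT}.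

\medskip
\noindent\textbf{Question.} \emph{Is there a first-order arithmetic formula $\varphi(X,Y)$ with set parameters such that for all $K$-trivial sets $A,B$ we have $A\le_{\mathrm{ML}}B$ if and only if $\varphi(A,B)$ holds?}
\medskip

Call a random $Y$ with $B\le_{\mathrm T}Y$ and $A\not\le_{\mathrm T}Y$ a \emph{witness}. If $B$ is computable and $A$ is not, then almost every sequence is a witness, since a noncomputable set is computed only by a null set of oracles, and a sufficiently random sequence of low arithmetical complexity will do (Proposition~\ref{prop:computable}). This case suggests that witnesses, when they exist, can be found at a bounded arithmetical level. If $B$ is noncomputable, however, all witnesses lie in a null set, so measure does not produce them; and the one random sequence that evidently computes $B$, namely Chaitin's $\Omega\equiv_{\mathrm T}\emptyset'$, computes every $\Delta^0_2$ set and is never a witness. Nevertheless the guess is correct.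

\begin{theorem}\label{thm:main}
For all $K$-trivial sets $A,B$: $A\le_{\mathrm{ML}}B$ if and only if every random $Y\le_{\mathrm T}\emptyset'''$ with $B\le_{\mathrm T}Y$ satisfies $A\le_{\mathrm T}Y$.
\end{theorem}

\begin{corollary}\label{cor:arith}
The relation $\le_{\mathrm{ML}}$ on the $K$-trivial sets is arithmetical.
\end{corollary}

\begin{proof}
Let $(\Phi_e)$ list the Turing functionals and let $\varphi(A,B)$ say: for every $e$, if $\Phi_e^{\emptyset'''}$ is an infinite sequence $Y$, if $\exists m\,\forall n\;K(Y\upharpoonright n)\ge n-m$, and if $\exists i\;\Phi_i^Y=B$, then $\exists k\;\Phi_k^Y=A$. The relation ``$\sigma$ is an initial segment of $\Phi_e^{\emptyset'''}$'' is arithmetical in $\sigma$ and $e$, and each clause refers to $Y$ only through its initial segments; for instance, $\Phi_i^Y=B$ says that for every $n$ some initial segment of $Y$, used as oracle for $\Phi_i$, yields $B\upharpoonright n$. So $\varphi$ has number quantifiers only, and it expresses the right-hand side of Theorem~\ref{thm:main}.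
\end{proof}

For computably enumerable (c.e.) sets there is an explicit criterion, Theorem~\ref{thm:criterion}, which gives a bound on indices. Let $(W_e)$ be the standard list of the c.e.\ sets.

\begin{theorem}\label{thm:sigma5}
There is a $\Sigma^0_5$ relation $S(d,e)$ on indices such that whenever $W_d$ and $W_e$ are $K$-trivial, $W_d\le_{\mathrm{ML}}W_e$ if and only if $S(d,e)$.
\end{theorem}

No optimality of $\emptyset'''$ or of $\Sigma^0_5$ is claimed.

\medskip
\noindent\textbf{Outline.} A theorem of~\cite{GMNT} reduces the problem to c.e.\ sets $A$ and $B$. Section~\ref{sec:capture} attaches to each noncomputable c.e.\ $K$-trivial set $A$ a function $a(n)\to0$, approximable from below, such that a random sequence computes $A$ exactly when it lies in $\bigcap_nG_n$ for some uniformly c.e.\ open sets with $\lambda G_n=O(a(n))$. The function $b$ attached to $B$ is then compared with $\kappa(n)=\sum_{t>n}2^{-K(t)}$. If $\liminf_J b(J)/\kappa(J)$ is finite, there is no witness, whatever $A$ is (Section~\ref{sec:small}). If $b/\kappa\to\infty$, we work with one universal test $(V_J)$ for $b$ (Section~\ref{sec:universal}) and prove the housing lemma (Section~\ref{sec:housing}):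 a $\Pi^0_1$ class of random sequences that meets each $V_J$ contains, up to finite initial segments, every random sequence that computes $B$, and contains it inside $\bigcap_JV_J$. This makes a forcing construction of a witness arithmetical (Section~\ref{sec:criterion}). Section~\ref{sec:final} derives Theorems~\ref{thm:main} and~\ref{thm:sigma5}.

\section{Background, and the case of a computable set}\label{sec:background}

\subsection*{Cantor space}
Strings are finite binary sequences, $\langle\rangle$ is the empty string, $\preceq$ is the initial segment relation, and $[\sigma]=\{X\in2^\omega:\sigma\preceq X\}$ is the \emph{cylinder} of $\sigma$. The uniform measure $\lambda$ has $\lambda[\sigma]=2^{-|\sigma|}$. For $G\subseteq2^\omega$ put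
\[
\sigma G=\{\sigma X:X\in G\},\qquad G|\sigma=\{X:\sigma X\in G\},
\]
so that $\lambda(\sigma G)=2^{-|\sigma|}\lambda G$ and $\lambda(G|\sigma)=2^{|\sigma|}\lambda(G\cap[\sigma])$. Clopen sets are finite unions of cylinders and are handled as finite objects. A \emph{c.e.\ open} set $R$ is the union of a computable increasing sequence $(R_s)$ of clopen sets, and always comes with such a sequence. A \emph{$\Pi^0_1$ class} is the complement of a c.e.\ open set. By compactness, a clopen set $Q$ is contained in $R$ if and only if $Q\subseteq R_s$ for some $s$; so ``$Q\subseteq R$'' is $\Sigma^0_1$, and ``$Q\cap F\ne\emptyset$'' is $\Pi^0_1$ for a $\Pi^0_1$ class $F$.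

We view $\Phi_e^X$ as a finite or infinite binary sequence, the longest initial segment of the output on which all values converge and lie in $\{0,1\}$. We write $K_s(t)\in\omega\cup\{\infty\}$ for the value of $K(t)$ seen after $s$ steps of the universal prefix-free machine; it is computable in $s,t$, nonincreasing in $s$, with limit $K(t)$, and $\sum_t2^{-K(t)}\le1$.

\subsection*{Standard facts}
A \emph{Martin-L\"of test} is a uniformly c.e.\ sequence of open sets $(G_n)$ with $\lambda G_n\le2^{-n}$, and $Y$ is random if $Y\notin\bigcap_nG_n$ for every such test. Randomness relative to an oracle is defined with tests that are c.e.\ in the oracle, and implies randomness. $\mathrm{MLR}$ is the set of random sequences. We use the following.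
\begin{enumerate}
\item[(F1)] (Kraft--Chaitin) If $t\mapsto\ell_t$ is partial computable and $\sum_t2^{-\ell_t}\le1$, then there is $c$ with $K(t)\le\ell_t+c$ whenever $\ell_t$ is defined.
\item[(F2)] (Levin--Schnorr) $\mathrm{MLR}=\bigcup_mP_m$, where $P_m=\{X:\forall n\;K(X\upharpoonright n)\ge n-m\}$. The $P_m$ are $\Pi^0_1$ classes, uniformly in $m$.
\item[(F3)] A \emph{Solovay test} is a uniformly c.e.\ sequence of open sets $(H_i)$ with $\sum_i\lambda H_i<\infty$. A random sequence lies in only finitely many $H_i$.
\item[(F4)] (Sacks) If $A$ is noncomputable, then $\lambda\{X:A\le_{\mathrm T}X\}=0$.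
\item[(F5)] $\Omega$ is random and $\Omega\equiv_{\mathrm T}\emptyset'$. Relativizing, $\Omega^{\emptyset'}$ is random relative to $\emptyset'$ and computable from $\emptyset''$.
\item[(F6)] A $\Pi^0_1$ class that contains a random sequence has positive measure.
\item[(F7)] (Lebesgue density) If $F$ is measurable, $\lambda(F\cap[\rho])>0$ and $\delta>0$, then there are arbitrarily long $\tau\succeq\rho$ with $\lambda(F|\tau)\ge1-\delta$.
\item[(F8)] For every string $\sigma$, the sequence $\sigma X$ is Turing equivalent to $X$, and it is random if and only if $X$ is.
\item[(F9)] (Post) The oracle $\emptyset^{(n)}$ decides $\Sigma^0_n$ and $\Pi^0_n$ statements.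
\end{enumerate}

\subsection*{Two theorems on $K$-trivial sets}
The first reduces our problem to c.e.\ sets.

\begin{theorem}[\cite{GMNT}]\label{thm:ce}
Every $K$-trivial set $A$ is computable from a c.e.\ $K$-trivial set $D$ with $D\equiv_{\mathrm{ML}}A$.
\end{theorem}

The second is the only form in which $K$-triviality of a c.e.\ set enters the argument. Put
\[
\kappa(n,s)=\sum_{n<t\le s}2^{-K_s(t)},
\]
and think of $\kappa(n,s)$ as the price of changing an approximation at position $n$ at stage $s$.

\begin{theorem}[\cite{Nies05}; {\cite[\S5.5]{NiesBook}}]\label{thm:cost}
Every $K$-trivial set $A$ has a computable approximation $(\hat A_r)$ with $\sum_r\kappa(y_r,r)<\infty$. Here $y_r$ is the least $y$ with $\hat A_{r-1}(y)\ne\hat A_r(y)$, and there is no summand if there is no such $y$.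
\end{theorem}

\subsection*{The case of a computable set}
If $B$ is computable, a witness is a random sequence that does not compute $A$.

\begin{proposition}\label{prop:computable}
Let $A$ be a noncomputable $\Delta^0_2$ set. Then $Y=\Omega^{\emptyset'}$ is random, $Y\le_{\mathrm T}\emptyset''$, and $A\not\le_{\mathrm T}Y$.
\end{proposition}

\begin{proof}
By (F5) only the last claim needs proof. Fix $e$ and let $S_n=\{X:A\upharpoonright n\preceq\Phi_e^X\}$. These sets decrease with intersection $\{X:\Phi_e^X=A\}$, so $\lambda S_n\to0$ by (F4). The set $\{X:\alpha\preceq\Phi_e^X\}$ is c.e.\ open uniformly in the string $\alpha$, and ``its measure is at most $2^{-k}$'' is a $\Pi^0_1$ statement. So $\emptyset'$, which computes $A$, can find for each $k$ a number $n_k$ with $\lambda S_{n_k}\le2^{-k}$, together with an index of $S_{n_k}$. Then $(S_{n_k})_k$ is a Martin-L\"of test relative to $\emptyset'$. Hence $Y\notin S_{n_k}$ for some $k$, and $\Phi_e^Y\ne A$.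
\end{proof}

\section{Rates and tests}\label{sec:rates}

The sets $S_n$ in the last proof describe the oracles that compute $A$, but their indices depend on $A$. We want descriptions by uniformly c.e.\ open sets. The measure bounds then have to tend to $0$ noneffectively, and the following definition says in which way.

\begin{definition}\label{def:rate}
A \emph{rate} is a computable function $c:\omega^2\to\mathbb Q_{\ge0}$, nonincreasing in $n$, nondecreasing in $s$, with $c(n,s)=0$ for $n\ge s$, such that $c(n)=\lim_sc(n,s)$ is finite and positive and $c(n)\to0$. A \emph{$c$-test} is a uniformly c.e.\ sequence of open sets $(G_n)$ such that, for some positive integer $C$, $\lambda G_n\le C\,c(n)$ for all $n$. It is \emph{nested} if $G_{n+1}\subseteq G_n$ for all $n$, and it \emph{captures} $Y$ if $Y\in\bigcap_nG_n$. We call $G_n$ the set at \emph{level} $n$.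
\end{definition}

The function $\kappa$ is a rate, with $\kappa(n)=\sum_{t>n}2^{-K(t)}$, the tail of a convergent series with positive terms. If a computable function $f$ satisfies $c(f(k))\le2^{-k}$, then $(G_{f(k+C)})_k$ is a Martin-L\"of test and no $c$-test captures a random sequence. So for the rates that matter here, one cannot compute a level at which the rate is small. Every construction below has to guess such levels and pay for wrong guesses.

The first lemma slows down the enumeration of a test so that the measure bound holds at every stage.

\begin{lemma}\label{lem:normal}
Let $c$ be a rate.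
\begin{enumerate}
\item[(a)] If $(G_n)$ is a $c$-test with constant $C$, there are clopen sets $G_{n,s}$, computable in $n,s$ and increasing in $s$ with union $G_n$, such that $\lambda G_{n,s}\le2C\,c(n,s)$.
\item[(b)] If the test is nested, we can also have $G_{n+1,s}\subseteq G_{n,s}$.
\item[(c)] There is a uniformly c.e.\ family of open sets $U^l_n$ such that each $U^l=(U^l_n)_n$ is a $c$-test and every $c$-test is some $U^l$. An index of the family is obtained uniformly from an index of the function $c(n,s)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $(G_n)$ be any uniformly c.e.\ sequence of open sets, with clopen approximations $G_n[t]$ and $G_n[0]=\emptyset$, and let $C'$ be a positive integer. Let $u_n(s)$ be the largest $t\le s$ with $\lambda G_n[t]\le C'c(n,s)$. It exists since $t=0$ qualifies, and it is nondecreasing in $s$ since $c(n,s)$ is. The sets $G^{C'}_n=\bigcup_sG_n[u_n(s)]$ form a $c$-test with constant $C'$.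

(a) Take $C'=2C$ and $G_{n,s}=G_n[u_n(s)]$. For each $t$ we have $\lambda G_n[t]\le C\,c(n)<2C\,c(n)$, because $c(n)>0$, so $t$ qualifies at all large $s$. Hence $u_n$ is unbounded and $\bigcup_sG_{n,s}=G_n$.

(c) Let $U^l$ run through the tests $(G_n^{C'})_n$ for all pairs consisting of a uniformly c.e.\ sequence $(G_n)$ and a constant $C'$. By the proof of (a), a $c$-test with constant $C$ equals $(G^{2C}_n)_n$.

(b) Let $H_{n,t}=\bigcup_{n\le m\le t}G_m[t]$, which is empty if $n>t$. Then $H_{n+1,t}\subseteq H_{n,t}$, and $H_{n,t}$ increases in $t$; its union is $G_n$ because the test is nested. Let $u(s)$ be the largest $t\le s$ such that $\lambda H_{n,t}\le2C\,c(n,s)$ for all $n\le t$. Again $t=0$ qualifies and $u$ is nondecreasing. A fixed $t$ imposes finitely many conditions, each true for large $s$ since $\lambda H_{n,t}\le C\,c(n)<2C\,c(n)$, so $u$ is unbounded. Put $G_{n,s}=H_{n,u(s)}$.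
\end{proof}

A test given with approximations as in (a), and as in (b) if it is nested, is in \emph{normal form}; its \emph{stage constant} is a positive integer $C$ with $\lambda G_{n,s}\le C\,c(n,s)$.

The role of $\kappa$ is that it bounds how much measure can enter a c.e.\ open set after stage $n$.

\begin{lemma}\label{lem:tail}
For every c.e.\ open set $R=\bigcup_sR_s$ there is $c_1$ with $\lambda(R\setminus R_n)\le2^{c_1}\kappa(n)$ for all $n$.
\end{lemma}

\begin{proof}
Let $r_t=\lambda(R_t\setminus R_{t-1})$ for $t\ge1$, and $\ell_t=\lceil-\log_2r_t\rceil$ when $r_t>0$. Then $\sum_t2^{-\ell_t}\le\sum_tr_t\le1$, so (F1) gives $c_0$ with $K(t)\le\ell_t+c_0$. Hence $r_t\le2^{-\ell_t+1}\le2^{c_0+1}2^{-K(t)}$, and $\lambda(R\setminus R_n)=\sum_{t>n}r_t\le2^{c_0+1}\kappa(n)$.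
\end{proof}

\section{Computing a $K$-trivial set as being captured by a test}\label{sec:capture}

\begin{proposition}\label{prop:capture}
Let $A$ be a noncomputable c.e.\ $K$-trivial set. There is a rate $a=a_A$, the function $a(n,s)$ being computable uniformly from a c.e.\ index of $A$, such that for random $Y$ the following are equivalent:
\begin{enumerate}
\item[(i)] $A\le_{\mathrm T}Y$;
\item[(ii)] $Y$ is captured by some nested $a$-test;
\item[(iii)] $Y$ is captured by some $a$-test.
\end{enumerate}
Moreover, if a random $Y$ is captured by some $\kappa$-test, then $A\le_{\mathrm T}Y$.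
\end{proposition}

The rate $a(n,s)$ is the measure of the oracles that have seemed, at some stage between $n$ and $s$, to compute the first $n$ bits of $A$. With this choice (i)$\Rightarrow$(ii) holds by design. For the converse, $Y$ trusts the current value of $A(y)$ once it has entered level $y+1$ of the test. When $A$ changes at $y$ at time $i$, the sequences that were wrong to trust have measure $O(a(y+1,i))$, and we collect them in a Solovay test. The work is to show that these amounts have a finite sum.

\begin{proof}
Let $(A_s)$ be the enumeration of $A$, and let $\Phi$ be the universal functional with $\Phi^{0^e1X}=\Phi_e^X$. Let $\Phi^X_s$ be the part of $\Phi^X$ seen by stage $s$: a string of length at most $s$, computed from $X\upharpoonright s$, with $\Phi^X_s\preceq\Phi^X_{s+1}$ and $\bigcup_s\Phi^X_s=\Phi^X$. Say that $X$ \emph{agrees at $(u,k)$} if $A_u\upharpoonright k\preceq\Phi^X_u$; this forces $k\le u$.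

\medskip\noindent\emph{The rate.} Put
\[
T_{n,s}=\{X:X\text{ agrees at }(u,n)\text{ for some }u\in[n,s)\},\qquad T_n=\bigcup_sT_{n,s},\qquad a(n,s)=\lambda T_{n,s}.
\]
The sets $T_{n,s}$ are clopen and computable from $n,s$ and an index of $A$. We have $T_{n+1,s}\subseteq T_{n,s}\subseteq T_{n,s+1}$, and $T_{n,s}=\emptyset$ for $n\ge s$. Also
\begin{equation}\label{eq:Tn}
\bigcap_nT_n=\{X:\Phi^X=A\}.
\end{equation}
Indeed, if $\Phi^X=A$, then $X$ agrees at $(u,n)$ as soon as $|\Phi^X_u|\ge n$ and $A_u\upharpoonright n=A\upharpoonright n$. Conversely, if $X\in T_n$ for all $n$, then for each $k$ we have $A_u\upharpoonright k\preceq\Phi^X$ for arbitrarily large $u$, so $A\upharpoonright k\preceq\Phi^X$. The set \eqref{eq:Tn} is null by (F4), so $a(n)=\lambda T_n\to0$. It is nonempty, since it contains $0^e1A$ for an index $e$ of the identity functional, so each open set $T_n$ has positive measure. Thus $a$ is a rate.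

\medskip\noindent\emph{(i)$\Rightarrow$(ii)$\Rightarrow$(iii).} If $\Phi_e^Y=A$, then $0^e1Y\in\bigcap_nT_n$ by \eqref{eq:Tn}, so $Y$ is captured by $(T_n|0^e1)_n$, a nested $a$-test with constant $2^{e+1}$. The second implication is trivial.

\medskip\noindent\emph{The error set.} It remains to prove (iii)$\Rightarrow$(i) and the last claim. Collect the oracles that have been refuted by a change of $A$:
\[
E_s=\{X:\exists u\le s\,\exists k\;(X\text{ agrees at }(u,k)\text{ and }A_u\upharpoonright k\ne A_s\upharpoonright k)\}.
\]
These sets are clopen and computable in $s$. Since $A$ is c.e., $A_u\upharpoonright k\ne A_s\upharpoonright k$ implies $A_u\upharpoonright k\ne A_{s+1}\upharpoonright k$, so $E_s\subseteq E_{s+1}$. Further,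
\begin{equation}\label{eq:TE}
T_n\cap E_n=\emptyset .
\end{equation}
For suppose that $X$ agrees at $(u',k)$ with $u'\le n$, and at $(u,n)$ with $u\ge n$. Then $k\le u'\le n$, so $A_{u'}\upharpoonright k=\Phi^X\upharpoonright k=A_u\upharpoonright k$, and the intermediate value $A_n\upharpoonright k$ is the same string because $A$ is c.e. Let $\beta_s=\lambda E_s$. By Lemma~\ref{lem:tail} there is $c_1$ with $\beta_s-\beta_n\le2^{c_1}\kappa(n)$ for all $n,s$.

\medskip\noindent\emph{Speeding up.} Theorem~\ref{thm:cost} concerns an approximation $(\hat A_r)$ that need not be related to the enumeration, and the bound on $\beta_s-\beta_n$ involves the limit $\kappa(n)$. We repair both by passing to subsequences. Search computably for $s_0<s_1<\cdots$ and $r_0<r_1<\cdots$ with $s_i,r_i\ge i$,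
\[
A_{s_i}\upharpoonright i=\hat A_{r_i}\upharpoonright i,\qquad\text{and}\qquad\beta_{s_i}-\beta_n\le2^{c_1+1}\kappa(n,r_i)\ \text{ for all }n<i.
\]
The search succeeds: take $s$ large with $A_s\upharpoonright i=A\upharpoonright i$, and $r$ large with $\hat A_r\upharpoonright i=A\upharpoonright i$ and $\kappa(n,r)\ge\frac12\kappa(n)$ for $n<i$. Let $x_i$ be the least $x$ with $A_{s_i}(x)\ne A_{s_{i+1}}(x)$ if this exists and is smaller than $i$, and let $x_i$ be undefined otherwise. Sums over $i$ below range over those $i$ for which $x_i$ is defined.

\medskip\noindent\emph{The sum for $\kappa$.} Since $x_i<i$, we have $\hat A_{r_i}(x_i)=A_{s_i}(x_i)\ne A_{s_{i+1}}(x_i)=\hat A_{r_{i+1}}(x_i)$. So there is $r\in(r_i,r_{i+1}]$ with $y_r\le x_i$, and $\kappa(y_r,r)\ge\kappa(x_i,r)\ge\kappa(x_i,r_i)$. The intervals $(r_i,r_{i+1}]$ are disjoint, so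
\begin{equation}\label{eq:sumkappa}
\sum_i\kappa(x_i+1,i)\le\sum_i\kappa(x_i,r_i)<\infty.
\end{equation}

\noindent\emph{The sum for $a$.} Put $n=x_i+1\le i$ and let $X\in T_{n,i}$, say $X$ agrees at $(u,n)$ with $n\le u<i\le s_i$. If $X\in E_{s_i}$, then $X\in E_{s_i}\setminus E_{x_i}$ by \eqref{eq:TE}, and this set has measure at most $2^{c_1+1}\kappa(x_i,r_i)$. If $X\notin E_{s_i}$, then $A_u\upharpoonright n=A_{s_i}\upharpoonright n\ne A_{s_{i+1}}\upharpoonright n$, so $X\in E_{s_{i+1}}\setminus E_{s_i}$. Therefore
\[
a(x_i+1,i)\le2^{c_1+1}\kappa(x_i,r_i)+(\beta_{s_{i+1}}-\beta_{s_i}),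
\]
and $\sum_ia(x_i+1,i)<\infty$ by \eqref{eq:sumkappa} and $\beta_s\le1$.

\medskip\noindent\emph{Computing $A$.} Let $c$ be $a$ or $\kappa$, and let the random sequence $Y$ be captured by a $c$-test $(G_n)$ in normal form with stage constant $C$. Let $H_i=G_{x_i+1,i}$, and $H_i=\emptyset$ if $x_i$ is undefined. Then $\sum_i\lambda H_i\le C\sum_ic(x_i+1,i)<\infty$, so by (F3) there is $i_0$ with $Y\notin H_i$ for $i\ge i_0$. Given $x$, use $Y$ to find $i>x$, $i\ge i_0$, with $Y\in G_{y+1,i}$ for all $y\le x$. Suppose that for some $i'\ge i$ the sets $A_{s_{i'}}$ and $A_{s_{i'+1}}$ differ at a number $\le x$. Then $x_{i'}$ is defined, because $x<i'$, and $x_{i'}\le x$, so $Y\in G_{x_{i'}+1,i}\subseteq H_{i'}$, a contradiction. Hence $A(x)=A_{s_i}(x)$.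
\end{proof}

\begin{remark}\label{rem:capture}
That $A$ is c.e.\ was used for the monotonicity of $E_s$ and for \eqref{eq:TE}; $K$-triviality only for \eqref{eq:sumkappa}; randomness of $Y$ only in the last step. Noncomputability gives $a(n)\to0$: if $A$ is computable and $\Phi_e^X=A$ for all $X$, then $a(n)\ge2^{-e-1}$ for all $n$. For an arbitrary c.e.\ set $A$, the function $a(n,s)$ is still total, computable and monotone in both arguments.
\end{remark}

For noncomputable c.e.\ $K$-trivial sets $A,B$ with rates $a=a_A$ and $b=a_B$, a witness is now a random sequence that is captured by some nested $b$-test and by no $a$-test. From here on, levels of $b$-tests are called $J$.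

\section{Rates that are infinitely often as small as $\kappa$}\label{sec:small}

If $b(J)\le C\kappa(J)$ for all $J$, then every $b$-test is a $\kappa$-test, and by the last claim of Proposition~\ref{prop:capture} there is no witness. The same conclusion holds when the inequality is true for infinitely many $J$ only.

\begin{lemma}\label{lem:small}
Let $b$ be a rate with $\liminf_Jb(J)/\kappa(J)<\infty$ and let $(G_J)$ be a nested $b$-test. Then there is a $\kappa$-test $(U_n)$ such that for every $n$ there is $J$ with $G_J\subseteq U_n$.
\end{lemma}

For given $n$, a level $J$ with $b(J)\le\kappa(n)$ exists for any rate $b$. The difficulty is that a guess at $J$ may be refuted many times, and each refuted guess may have cost as much as $\kappa(n)$. The hypothesis allows us to copy only at stages at which some level $J$ has $b(J,s)<C\kappa(J,s)$, and then to charge the cost $O(\kappa(J,s))$ to a part of the sum $\kappa(n,s)$ that has not been charged before. There are two ways for this to happen. Either $\kappa(J,\cdot)$ has at least doubled since the last payment that did not cover level $J$; or $J$ lies beyond a cap below which all levels considered at that time were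 located, so that $\kappa(J,s)$ consists of new terms.

\begin{proof}
Take $(G_J)$ in normal form with stage constant $D$, and let $C$ be a positive integer with $b(J)<C\kappa(J)$ for infinitely many $J$. Call $J$ \emph{cheap} at $s$ if $b(J,s)<C\kappa(J,s)$, and \emph{affordable} at $s$ if $b(J,s)<2C\kappa(J,s)$. Cheap levels are affordable. Fix $n$; the construction of $U_n$ is uniform in $n$. Let $\mathrm{cap}(n)=n$. At stage $s>n$:
\begin{itemize}
\item If some $J\in[n,\mathrm{cap}(s-1))$ is cheap at $s$, then $s$ is \emph{active}. Put $\mathrm{cap}(s)=\mathrm{cap}(s-1)$, let $x(s)$ be the largest $J\in[n,\mathrm{cap}(s))$ that is affordable at $s$, and put $G_{x(s),s}$ into $U_n$.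
\item Otherwise put $\mathrm{cap}(s)=s$; this is a \emph{reset}.
\end{itemize}
The function $\mathrm{cap}$ is nondecreasing and $\mathrm{cap}(s)\le s$.

\medskip\noindent\emph{Covering.} Pick $J_0\ge n$ with $b(J_0)<C\kappa(J_0)$. Since $C\kappa(J_0,s)\to C\kappa(J_0)>b(J_0)\ge b(J_0,s)$, the level $J_0$ is cheap at all large $s$. If there were infinitely many resets, the cap would exceed $J_0$ and all late stages would be active, a contradiction. So from some stage on the cap is constant and all stages are active. Then some $x_0$ equals $x(s)$ infinitely often, and $G_{x_0}=\bigcup_sG_{x_0,s}\subseteq U_n$.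

\medskip\noindent\emph{Measure.} Let $M_s=\kappa(n,s)$, $\gamma=2DC$, and let $\mu(s)$ be the measure of what has entered $U_n$ by the end of stage $s$. For $J\ge n$,
\begin{equation}\label{eq:diff}
M_s-\kappa(J,s)=\sum_{n<t\le\min(J,s)}2^{-K_s(t)},
\end{equation}
which is nondecreasing in $s$. Hence $\kappa(J,s)-\kappa(J,s')\le M_s-M_{s'}$ for $s'\le s$. We show by induction on active stages $s$ that
\[
\mu(s)\le\gamma\,(M_s+M_{\mathrm{cap}(s)}).
\]
Let $J\in[n,\mathrm{cap}(s))$ be cheap at $s$; then $x(s)\ge J$. An active stage $s''\le s$ with $x(s'')\ge J$ contributes $G_{x(s''),s''}\subseteq G_{J,s''}\subseteq G_{J,s}$, and $\lambda G_{J,s}\le D\,b(J,s)\le DC\kappa(J,s)$. If all active stages up to $s$ are of this kind, then $\mu(s)\le DC\kappa(J,s)\le\gamma M_s$. Otherwise let $s'<s$ be the last active stage with $x(s')<J$, so that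
\[
\mu(s)\le\mu(s')+DC\kappa(J,s).
\]

\emph{Case $J<\mathrm{cap}(s')$.} By maximality of $x(s')$, the level $J$ is not affordable at $s'$, so $2C\kappa(J,s')\le b(J,s')\le b(J,s)<C\kappa(J,s)$. Thus $\kappa(J,s)\le2(\kappa(J,s)-\kappa(J,s'))\le2(M_s-M_{s'})$, and
\[
\mu(s)\le\gamma(M_{s'}+M_{\mathrm{cap}(s')})+\gamma(M_s-M_{s'})\le\gamma(M_s+M_{\mathrm{cap}(s)}).
\]

\emph{Case $J\ge m:=\mathrm{cap}(s')$.} Since $J<\mathrm{cap}(s)$, there was a reset after $s'$, so $s'<\mathrm{cap}(s)$. By \eqref{eq:diff} and $m\le s$, we have $M_s-\kappa(m,s)=\sum_{n<t\le m}2^{-K_s(t)}\ge M_m$, so $\kappa(J,s)\le\kappa(m,s)\le M_s-M_m$. Therefore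
\[
\mu(s)\le\gamma(M_{s'}+M_m)+\gamma(M_s-M_m)=\gamma(M_{s'}+M_s)\le\gamma(M_{\mathrm{cap}(s)}+M_s).
\]
This completes the induction, and $\lambda U_n\le2\gamma\,\kappa(n)$.
\end{proof}

\section{A universal nested test}\label{sec:universal}

Fix a rate $b$. A witness has to be captured by \emph{some} nested $b$-test; we replace this by one test $(V_J)$. It will contain a shifted copy of every nested $b$-test, but we need more. In the next section we know only that a class $F$ meets $V_j$, at a place that we do not choose, and we want to continue from that place into $V_{j+1},V_{j+2},\dots$. So $V$ must accept new sets from any computable procedure that watches $V$ grow, and a set offered for level $J$ should be acceptable as soon as it lies inside $V_{J-1}$, no matter who put it there.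

\subsection*{The construction}
A \emph{request} is a pair $(\sigma,J)$ with $J\ge1$; it asks that $[\sigma]$ be put into level $J$. Let $(\psi_e)$ be an effective list of all partial computable functions of two arguments, with values read as codes of finite sets of requests. We build sets $V^e_J$ for $e\in\omega$, $J\ge1$, initially empty, and put $V_0=2^\omega$ and $V_J=\bigcup_eV^e_J$ for $J\ge1$.

At stage $s\ge1$, the requests of \emph{player $e$}, for $e\le s$, that are \emph{present} are the elements of the sets $\psi_e(e,t)$, $1\le t<s$, whose computation converges within $s$ steps. Such a request $(\sigma,J)$ is \emph{grantable} if, for the current values of the sets,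
\[
[\sigma]\not\subseteq V^e_J,\qquad[\sigma]\subseteq V_{J-1},\qquad\lambda(V^e_J\cup[\sigma])\le2^{-e-1}b(J,s).
\]
As long as some present request is grantable, take the first one in a fixed order and add $[\sigma]$ to $V^e_J$. Finitely many requests are present and each is granted at most once, so the stage ends. Let $V^e_{J,s}$ and $V_{J,s}$ be the values at the end of stage $s$. They are clopen and computable in $e,J,s$, uniformly in an index of $b(J,s)$, and
\begin{equation}\label{eq:V}
V_{J+1,s}\subseteq V_{J,s}\ \text{ for }J\ge0,\qquad\lambda V_{J,s}\le\sum_e2^{-e-1}b(J,s)=b(J,s)\ \text{ for }J\ge1.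
\end{equation}
So $(V_J)$ is a nested $b$-test, with any constant that is at least $\max(1,1/b(0))$.

\subsection*{Strategies}
A request $(\sigma,J)$ of player $e$ is \emph{met at $t$} if $[\sigma]\subseteq V^e_{J,t}$. A \emph{strategy} is a computable procedure $\Psi$ of the following form. On input $(e,t)$ with $t\ge1$, it runs the construction of $V$ for $t$ stages and computes its own outputs $\Psi(e,t')$ for $1\le t'<t$. If all requests in these outputs are met at $t$, then $t$ is an \emph{acting stage}, and $\Psi(e,t)$ is a finite set of requests, the \emph{batch} of $t$, determined by the instructions of the strategy. Otherwise $\Psi(e,t)=\emptyset$. There is no circularity, because the construction of $V$ is one fixed computable process that runs each $\psi_{e'}$ for a bounded number of steps per stage. So $\Psi$ is a partial computable function, and $\Psi=\psi_e$ for some $e$. We fix such an $e$, the \emph{index} of the strategy. The requests of player $e$ are then the batches $\Psi(e,t)$: the strategy knows its own index and hence its share $q=2^{-e-1}$ of the measure. Stage $1$ is an acting stage. To \emph{request a clopen set $Q$ at level $J$} means to request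 $(\sigma,J)$ for finitely many cylinders $[\sigma]$ with union $Q$.

\begin{lemma}\label{lem:grant}
Let $\Psi$ be a strategy with index $e$ and $q=2^{-e-1}$. Suppose that $\Psi(e,t)$ converges for all $t\ge1$ and that at each acting stage $t$:
\begin{enumerate}
\item[(a)] for each request $(\sigma,J)$ in the batch of $t$, the cylinder $[\sigma]$ is contained in the union of $V_{J-1,t}$ and the cylinders requested at level $J-1$ in the same batch;
\item[(b)] for each $J\ge1$, the union of the cylinders requested at level $J$ at acting stages $\le t$ has measure at most $q\,b(J,t)$.
\end{enumerate}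
Then every request is eventually met, and there are infinitely many acting stages.
\end{lemma}

\begin{proof}
Let $t$ be an acting stage and let $s>t$, $s\ge e$, be a stage at which the batch of $t$ is present. Suppose that some request of the batch is not met at $s$, and take one, $(\sigma,J)$, with $J$ least. There is no acting stage in $(t,s]$, so $V^e_{J,s}$ consists of cylinders requested at acting stages $\le t$, and (b) gives $\lambda(V^e_{J,s}\cup[\sigma])\le q\,b(J,t)\le q\,b(J,s)$. By (a) and the minimality of $J$, $[\sigma]\subseteq V_{J-1,s}$. So the request is grantable at the end of stage $s$, which contradicts the construction. Hence the batch of $t$ is met at $s$, and the first stage after $t$ at which it is met is an acting stage.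
\end{proof}

The simplest strategy copies a given test.

\begin{corollary}\label{cor:universal}
If $(N_J)$ is a nested $b$-test, there is $k$ with $0^kN_J\subseteq V_J$ for all $J$.
\end{corollary}

\begin{proof}
Take $N$ in normal form with stage constant $C$. On input $e$, the strategy takes the least $k$ with $2^{-k}C\le2^{-e-1}$, and at each acting stage $t$ it requests $0^kN_{J,t}$ at level $J$ for $1\le J\le t$. Condition (a) holds since $V_{0,t}=2^\omega$ and $N_{J,t}\subseteq N_{J-1,t}$. Condition (b) holds since everything requested at level $J$ up to stage $t$ lies in $0^kN_{J,t}$, which has measure at most $2^{-k}C\,b(J,t)$.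
\end{proof}

\section{The housing lemma}\label{sec:housing}

Let $b$ be a rate and $V$ its universal test. We want a random $Y\in\bigcap_JV_J$ that escapes every $a$-test. The natural plan is to shrink a $\Pi^0_1$ class of random sequences step by step, once by removing a level $U_n$ of the next $a$-test, once by restricting to a cylinder inside the next level of $V$. The class has to keep a member of $\bigcap_JV_J$. That requirement quantifies over sequences, and an arithmetical oracle cannot evidently check it. We use its arithmetical shadow instead.

\begin{definition}\label{def:condition}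
A \emph{condition} is a $\Pi^0_1$ class $F\subseteq\mathrm{MLR}$ with $F\cap V_J\ne\emptyset$ for all $J$. The set of conditions is denoted by $\mathcal F$.
\end{definition}

Compactness does not give $F\cap\bigcap_JV_J\ne\emptyset$, because the $V_J$ are open: the nested open sets $\bigcup_{i\ge J}[0^i1]$ are nonempty and have empty intersection. For the universal test and a rate much larger than $\kappa$, the conclusion holds, in a strong form.

\begin{lemma}[Housing lemma]\label{lem:housing}
Let $b$ be a rate with $b(J)/\kappa(J)\to\infty$, let $F\in\mathcal F$, and let $N$ be a nested $b$-test. For every random $Z\in\bigcap_JN_J$ there are strings $w,\theta$ and a sequence $X$ with $Z=wX$ and $\theta X\in F\cap\bigcap_JV_J$.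
\end{lemma}

For the whole section let $R=2^\omega\setminus F=\bigcup_tR_t$, and take $N$ in normal form with stage constant $C$. We describe a strategy, which does not depend on $Z$; let $e$ be its index and $q=2^{-e-1}$. \emph{Stage} means acting stage of this strategy.

\subsection{One eviction, by hand}\label{sub:one}
Suppose first that we are handed a level $j\ge1$ and a string $\tau$, the \emph{root}, with $[\tau]\subseteq V_j$, $\lambda(R|\tau)\le\frac18$ and $2^{-|\tau|}C\le q$, and suppose that
\begin{equation}\label{eq:ideal}
\lambda(R_t\setminus R_J)\le\tfrac12\,q\,b(J,t)\qquad\text{for all $J>j$ and all $t$.}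
\end{equation}
We begin as in Corollary~\ref{cor:universal}: every sequence $X$ is housed at $\tau0X$, and we request the copy $\tau0N_{J,t}$ at the levels $J\in(j,h]$, where the \emph{front} $h$ advances by one level per stage, so that $h\le t$. The copy at level $J$ costs at most $2^{-|\tau|-1}C\,b(J,t)\le\frac12q\,b(J,t)$, half of the budget. If $R$ never meets $[\tau0]$, we are done, with $w=\langle\rangle$ and $\theta=\tau0$.

Now suppose that $R$ is disjoint from $[\tau0]$ up to some stage $t_0$, after which the front is $h\le t_0$, and that at the next stage $t$ the set $R$ swallows $[\tau0110]$. The sequences in $[110]$ are evicted. We give them a new home $[\theta]$ of the same size inside the reserve $[\tau1]$ and disjoint from $R_t$, say $\theta=\tau1010$, and house $110X$ at $\theta X$ (Figure~\ref{fig:evict}). At levels $J>h$ nothing has been requested yet. There we shall copy $N_J$ along the new housing map, which scales measure by $2^{-|\tau|-1}$ on each piece, so the cost is the same as before. At levels $J\in(j,h]$ there is a problem: $N_{J,t}$ may lie entirely inside $[110]$, in which case the whole copy is lost, a second copy costs as much as the first,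 and this may happen again and again. The only bound on the cost that survives repetition is the size of the new home, so we request all of $[\theta]$ at these levels and pay from the other half of the budget. The size of the new home is the measure of $[\tau0110]$, and that set entered $R$ after stage $t_0\ge h\ge J$. Over all evictions, the payments at level $J$ add up to at most $\lambda(R_t\setminus R_J)$, which \eqref{eq:ideal} covers. Finally, the evicted sets have total measure at most $2^{|\tau|+1}\lambda(R\cap[\tau])\le\frac14$, so they form a Solovay test. A random $Z$ is evicted finitely often, and its last home is the required $\theta X$.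

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!40] (6,2) rectangle (7,2.4);
\draw (0,2) rectangle (8,2.4);
\node[left] at (0,2.2) {$2^\omega$};
\node[above] at (6.5,2.4) {$[110]$};
\fill[black] (3,0) rectangle (3.5,0.4);
\fill[gray!40] (5,0) rectangle (5.5,0.4);
\draw (0,0) rectangle (8,0.4);
\draw[thick] (4,-0.15) -- (4,0.55);
\node[left] at (0,0.2) {$[\tau]$};
\node[below] at (3.1,0) {\small $[\tau0110]$};
\node[below] at (5.25,0) {\small $[\theta]$};
\node at (2,-0.9) {$[\tau0]$};
\node at (6,-0.9) {$[\tau1]$};
\draw[->,dashed] (6.3,1.95) -- (3.3,0.5);
\draw[->] (6.6,1.95) -- (5.3,0.5);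
\end{tikzpicture}
\caption{One eviction. Cantor space is first housed in the left half $[\tau0]$ of the root cylinder by $X\mapsto\tau0X$. When the old home $[\tau0110]$ of the sequences extending $110$ (black) enters the complement of $F$, they are moved to a new home $[\theta]$ of the same measure in the reserve $[\tau1]$.}
\label{fig:evict}
\end{figure}

Three of the assumptions have to be removed.
\begin{itemize}
\item \emph{The root.} A suitable $\tau$ exists by (F6) and (F7), but $\lambda(R|\tau)\le\frac18$ can only be refuted, not confirmed. We choose roots when $\lambda(R_t|\tau)\le\frac1{16}$ and drop them when $\lambda(R_t|\tau)>\frac18$. The copies made under a dropped root are wasted. But $R$ has gained a sixteenth of each dropped root during its tenure, inside $V_j$, so the dropped roots have total measure at most $16\lambda V_j\le16\,b(j)$.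
\item \emph{The level $j$.} For this waste to be small, $b(j)$ must be small, and such a level can only be guessed. When the guess is refuted, we restart at a level above everything used so far.
\item \emph{Inequality \eqref{eq:ideal}.} By Lemma~\ref{lem:tail} and $b/\kappa\to\infty$, it holds for all $J$ above some $J^*$ and all $t$ that are large depending on $J$. The number $J^*$ depends on $q$, hence on the index of the strategy, so it cannot be built in as a finite parameter. When the inequality fails at a level in use, we wait; since the wait may be endless, we start a second run of the procedure at higher levels with half the budget, and cancel it if the wait ends.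
\end{itemize}

\subsection{The strategy}\label{sub:strategy}
Let $\varepsilon_r=2^{-r}q/(100C)$, and fix a computable numbering of strings by codes. At any time there are \emph{runs} $0,\dots,k$, at first none. Run $r$ has a \emph{start} $j_r$, a \emph{front} $h_r\ge j_r$, and possibly a \emph{root} $\tau_r$ with $[\tau_r]\subseteq V_{j_r}$. The interval $(j_r,h_r]$ is its \emph{range}. A run with a root has finitely many \emph{live cells} $(w,\theta,p)$, where $\tau_r\preceq\theta$ and $|\theta|=|\tau_r|+1+|w|$, and a clopen \emph{homeless set} $L$. A cell houses $wX$ at $\theta X$; we call $[w]$ its \emph{tenants}, $[\theta]$ its \emph{home}, and $p$ its \emph{birth level}. To \emph{initialize} run $r$ at stage $t$ is to set $j_r=h_r=t$, with no root. An \emph{incarnation} of run $r$ lasts from an initialization until the run is initialized again or discarded; a \emph{tenure} lasts from the choice of a root until that root is dropped or the incarnation ends.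

At stage $t$, for $r=0,1,2,\dots$, do the following.
\begin{enumerate}
\item[(S0)] If run $r$ does not exist, initialize it and end the stage.
\item[(S1)] If $b(j_r,t)>\varepsilon_r$, initialize run $r$ anew, discard all runs $>r$, and end the stage.
\item[(S2)] If $\tau_r$ is defined and $\lambda(R_t|\tau_r)>\frac18$, drop the root and its cells, set $h_r=j_r$, discard all runs $>r$, and end the stage.
\item[(S3)] If there is no root, look for $\tau$ of code $\le t$ with $2^{-|\tau|}\le\varepsilon_r$, $[\tau]\subseteq V_{j_r,t}$ and $\lambda(R_t|\tau)\le\frac1{16}$. If there is one, let $\tau_r$ be the one of least code, with the single live cell $(\langle\rangle,\tau_r0,j_r)$ and $L=\emptyset$. End the stage in either case.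
\item[(S4)] (\emph{Evictions.}) Split each live cell $(w,\theta,p)$ into the cells $(w\pi,\theta\pi,p)$, with $\pi$ ranging over the strings of a length so large that each $[\theta\pi]$ is contained in $R_t$ or disjoint from it. \emph{Evict} those with $[\theta\pi]\subseteq R_t$: remove the cell and add $[w\pi]$ to $L$.
\item[(S5)] If $\lambda(R_t\setminus R_J)>\frac12q\,b(J,t)$ for some $J\in(j_r,h_r]$, run $r$ is \emph{blocked} at $t$. Go to $r+1$.
\item[(S6)] Otherwise discard all runs $>r$, carry out the next four actions in order, and end the stage.
\begin{itemize}
\item \emph{Rehouse.} Write $L$ as a union of distinct cylinders $[w_i]$ of a common, sufficiently large length. Choose distinct $\theta_i\succeq\tau_r1$ with $|\theta_i|=|\tau_r|+1+|w_i|$ such that $[\theta_i]$ is disjoint from $R_t$ and from all homes used so far in this tenure. Make the $(w_i,\theta_i,h_r)$ live cells and set $L=\emptyset$.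
\item \emph{Bulk.} Request $D=\bigcup_i[\theta_i]$ at each level $J\in(j_r,h_r]$.
\item \emph{Advance.} Increase $h_r$ by $1$.
\item \emph{Copies.} For each live cell $(w,\theta,p)$ and each $J\in(p,h_r]$, request $\theta(N_{J,t}|w)$ at level $J$.
\end{itemize}
\end{enumerate}
Each stage ends, because only finitely many runs exist. Requests are made only in (S6), which is carried out by at most one run per stage. All starts are at least $1$, so $\lambda V_{j_r,t}\le b(j_r,t)$ by \eqref{eq:V}.

\subsection{Invariants and room}\label{sub:invariants}

\begin{lemma}\label{lem:inv}
The following hold, and the rehousing in \textup{(S6)} can always be carried out.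
\begin{enumerate}
\item[(I1)] For a run with a root, the tenant sets of the live cells together with $L$ partition $2^\omega$.
\item[(I2)] Within one tenure, the homes of the live cells and of all cells evicted so far are pairwise disjoint.
\item[(I3)] At the end of stage $t$, all fronts are at most $t$.
\item[(I4)] If runs $r<r'$ both exist at the end of a stage, then $h_r<j_{r'}$.
\item[(I5)] For each $r$ and $J$, the level $J$ lies in the range of at most one incarnation of run $r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(I1) holds when the root is chosen and is preserved by splitting, eviction and rehousing. (I2) holds because splitting partitions a home, and a new home is disjoint from all homes used before. (I3): a front equals $t$ when the run is initialized at stage $t$, and it grows by at most $1$ per later stage. (I4): when run $r'$ was last initialized, at stage $t$, run $r$ was blocked, so its front was unchanged and at most the previous stage, which is smaller than $t=j_{r'}$. Every later change of $j_r$ or $h_r$ occurs in (S1), (S2) or (S6) and discards run $r'$. (I5): a new incarnation has start $t$, which by (I3) exceeds all earlier fronts.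

\emph{Room.} Let $\tau$ be the root and $m=|\tau|$. A home has $2^{-m-1}$ times the measure of its tenant set. Let $\nu_{\mathrm{new}}$ be the measure of the homes evicted in this tenure since the last rehousing, and $\nu_{\mathrm{old}}$ the measure of those evicted before. By (I1) and (I2), $\nu_{\mathrm{new}}=2^{-m-1}\lambda L$, which is the measure needed now. For the same reason each earlier rehousing used as much as had been evicted since the one before, so the part of $[\tau1]$ used so far has measure $\nu_{\mathrm{old}}$. Evicted homes are disjoint subsets of $R_t\cap[\tau]$, and the run has passed (S2), so $\nu_{\mathrm{old}}+\nu_{\mathrm{new}}\le\frac182^{-m}$. The free part of $[\tau1]$, outside $R_t$ and outside all used homes, is clopen of measure at least $(\frac12-\frac18)2^{-m}-\nu_{\mathrm{old}}\ge\nu_{\mathrm{new}}$. Choose $\ell$ such that $L$ is a union of cylinders of length $\ell$ and the free part is a union of cylinders of length $m+1+\ell$. There are $2^\ell\lambda L=2^{m+1+\ell}\nu_{\mathrm{new}}$ cylinders of the first kind and at least as many of the second.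
\end{proof}

\subsection{All requests are met}\label{sub:met}

\begin{lemma}\label{lem:met}
The strategy satisfies the hypotheses of Lemma~\ref{lem:grant}. So all its requests are met and there are infinitely many stages.
\end{lemma}

\begin{proof}
Convergence of $\Psi(e,t)$ follows from Lemma~\ref{lem:inv}.

\medskip\noindent\emph{Condition (a).} Let run $r$ perform (S6) at $t$. For bulk, $D\subseteq[\tau_r]\subseteq V_{j_r,t}$ takes care of $J=j_r+1$, and for larger $J$ the set $D$ is also requested at $J-1$. For copies, let $(w,\theta,p)$ be a live cell. If $p=j_r$, then $[\theta]\subseteq[\tau_r]\subseteq V_{p,t}$. If $p>j_r$, the cell comes by splitting from a cell created in a rehousing with front $p$, and the bulk of that rehousing, which contains $[\theta]$, was requested at all levels in $(j_r,p]$. This happened either in the present batch or at an earlier stage, and in the latter case the request is met at $t$ because $t$ is an acting stage. So the copy $\theta(N_{p+1,t}|w)\subseteq[\theta]$ satisfies (a). For $J>p+1$ the copy $\theta(N_{J,t}|w)$ is contained in $\theta(N_{J-1,t}|w)$, which is requested at $J-1$ in the same batch.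

\medskip
For condition (b) fix $J\ge1$ and a stage $t$. We show that the copies requested at $J$ up to stage $t$ have total measure at most $\frac12q\,b(J,t)$, and likewise the bulk sets.

\medskip\noindent\emph{Copies, one tenure.} Consider a tenure of run $r$ with root $\tau$. During it the front starts at $j_r$ and grows by $1$ at each (S6). No copies at $J$ are made before the moment at which the front becomes $J$. At that moment $L=\emptyset$, so the tenant sets of the live cells partition $2^\omega$; let $\mathcal C$ be this set of cells. A later live cell either comes from a cell in $\mathcal C$ by splitting, or from a later rehousing, in which case its birth level is at least $J$ and it receives no copy at $J$. Since $\theta\pi(N_{J,t'}|w\pi)\subseteq\theta(N_{J,t}|w)$ for $t'\le t$, all copies at $J$ of this tenure up to $t$ lie in the union of the sets $\theta(N_{J,t}|w)$ over $\mathcal C$, which has measure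
\[
\sum_{\mathcal C}2^{-|\tau|-1-|w|}\lambda(N_{J,t}|w)=2^{-|\tau|-1}\sum_{\mathcal C}\lambda(N_{J,t}\cap[w])=2^{-|\tau|-1}\lambda N_{J,t}\le2^{-|\tau|}C\,b(J,t).
\]

\noindent\emph{Copies, all tenures.} Consider an incarnation of run $r$ and let $t'\le t$ be the last stage at which it makes copies at $J$. At $t'$ it passed (S1), so $b(j_r,t')\le\varepsilon_r$. The root at $t'$ has $2^{-|\tau|}\le\varepsilon_r$. Each earlier root $\tau$ of the incarnation was chosen at a stage $t_1$ with $\lambda(R_{t_1}|\tau)\le\frac1{16}$ and dropped by (S2) at a stage $t_2<t'$ with $\lambda(R_{t_2}|\tau)>\frac18$. So $(R_{t_2}\setminus R_{t_1})\cap[\tau]$ has measure greater than $\frac1{16}2^{-|\tau|}$ and lies in $V_{j_r,t'}$. The intervals $(t_1,t_2]$ of different tenures are disjoint, hence so are these sets, and the earlier roots satisfy $\sum2^{-|\tau|}\le16\lambda V_{j_r,t'}\le16\varepsilon_r$. The incarnation therefore contributes at most $17\varepsilon_rC\,b(J,t)$. By (I5) only one incarnation of each run makes copies at $J$, so the total is at most $\sum_r17\varepsilon_rC\,b(J,t)=0.34\,q\,b(J,t)$.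

\medskip\noindent\emph{Bulk.} Call a stage $v$ an \emph{event} if at $v$ some run performs (S6) with $J$ in its range before the advance; let $D_v$ be its bulk set. At the first (S6) of a tenure the range is empty, so there is a previous (S6) in the same tenure, at a stage $v^-<v$. From the end of $v^-$ until the advance at $v$, the run keeps its root and its front $h$, and $J\le h\le v^-$ by (I3). At the end of $v^-$ all live homes are disjoint from $R_{v^-}$, by (S4) and the choice of the new homes. The homes evicted at stages in $(v^-,v]$ are parts of these, so they lie in $R_v\setminus R_{v^-}$, and their total measure is $\lambda D_v$, as in the proof of Lemma~\ref{lem:inv}. Thus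
\[
\lambda D_v\le\lambda(R_v\setminus R_{v^-}),\qquad J\le v^-.
\]
The intervals $(v^-,v]$ of different events are disjoint. Otherwise there are events $v<v'$ with $v'^-<v$. Let $u$ be the stage preceding $v$; then $v^-\le u<v$ and $v'^-\le u<v'$. At the end of $u$, the run belonging to $v$ and the run belonging to $v'$ both have $J$ in their range. By (I4) they are the same run, and so the two events belong to the same tenure. But then $v$ is an (S6) of that tenure strictly between $v'^-$ and $v'$, which is impossible. Consequently, if $v\le t$ is the last event up to $t$, the bulk requested at $J$ so far has measure at most $\lambda(R_v\setminus R_J)$, and this is at most $\frac12q\,b(J,v)\le\frac12q\,b(J,t)$ because the run was not blocked at $v$.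
\end{proof}

\subsection{Some run succeeds}\label{sub:succeeds}

\begin{lemma}\label{lem:settle}
There is $r$ such that run $r$ has a tenure that never ends and during which it performs \textup{(S6)} infinitely often.
\end{lemma}

\begin{proof}
Suppose not. We show by induction on $r$ that from some stage on, run $r$ has a fixed incarnation and root and is blocked at every stage. Assume this for all $r'<r$, from stage $t_0$ on. Then every later stage reaches run $r$, which exists after at most one such stage and is never discarded again.

\emph{The start settles.} Each application of (S1) sets the start to the current stage. Since $b(j,t)\le b(j)\le\varepsilon_r$ for all large $j$, this happens finitely often. Let $j$ be the final start.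

\emph{The root settles.} Since $F\in\mathcal F$, there is a random sequence in $F\cap[\rho]$ for some cylinder $[\rho]\subseteq V_j$. By (F6), $\lambda(F\cap[\rho])>0$, and by (F7) there is $\tau^*\succeq\rho$ with $2^{-|\tau^*|}\le\varepsilon_r$ and $\lambda(R|\tau^*)\le\frac1{16}$. By compactness $[\tau^*]\subseteq V_{j,t}$ for large $t$, so $\tau^*$ qualifies in (S3) at all late stages. At such stages a rootless run $r$ receives a root at once, of code at most that of $\tau^*$. A root dropped by (S2) never qualifies again, since $\lambda(R_t|\tau)>\frac18$ persists, and $\tau^*$ is never dropped. So the root changes finitely often.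

From then on each stage takes run $r$ to (S5). By assumption (S6) occurs finitely often in this final tenure, so the run is blocked at all late stages. This completes the induction.

By (I4) the final starts satisfy $j_0<j_1<\cdots$. Let $c_1$ be as in Lemma~\ref{lem:tail} for $R$. Since $b/\kappa\to\infty$, there is $J^*$ with $\lambda(R\setminus R_J)\le2^{c_1}\kappa(J)\le\frac14q\,b(J)$ for $J\ge J^*$. Take $r$ with final start $j_r\ge J^*$. Its front is eventually constant, and for each of the finitely many $J\in(j_r,h_r]$ we have $b(J,t)\ge\frac12b(J)$ and hence $\lambda(R_t\setminus R_J)\le\frac12q\,b(J,t)$ for large $t$. So run $r$ is not blocked at late stages, a contradiction.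
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:housing}]
Take $r$ and the tenure from Lemma~\ref{lem:settle}, with start $j$ and root $\tau$. The front tends to infinity, and $\lambda(R|\tau)\le\frac18$ because the run passes (S2) infinitely often. For each stage $t$ of the tenure let $H_t$ be the union of the tenant sets of the cells evicted at $t$. This is a computable sequence of clopen sets, and by (I2), $\sum_t\lambda H_t\le2^{|\tau|+1}\lambda(R\cap[\tau])\le\frac14$. By (F3), $Z$ lies in only finitely many $H_t$. Consider an (S6) after the last such $t$. After it $L=\emptyset$, so by (I1), $Z\in[w]$ for a live cell $(w,\theta,p)$. Write $Z=wX$ and put $Z'=\theta X$. At all later times the cell that has $Z$ as a tenant has the form $(w\pi,\theta\pi,p)$ with $\pi\preceq X$, since it is split but never evicted. Each time (S4) is performed at a later stage $t$, the home $[\theta\pi]\ni Z'$ is disjoint from $R_t$. This happens infinitely often, so $Z'\in F$. Finally $Z'\in V_J$ for every $J$: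
\begin{itemize}
\item for $J\le j$, since $Z'\in[\tau]\subseteq V_j\subseteq V_J$;
\item for $j<J\le p$, since a bulk set containing $[\theta]$ was requested at $J$;
\item for $J>p$, since $Z\in N_{J,t}$ for large $t$, and at a late (S6) with front at least $J$ the copy $\theta\pi(N_{J,t}|w\pi)\ni Z'$ is requested at $J$.
\end{itemize}
All requests are met by Lemma~\ref{lem:met}.
\end{proof}

\begin{remark}\label{rem:housing}
The hypothesis $b/\kappa\to\infty$ was used only at the end of Lemma~\ref{lem:settle}, to unblock a run. That $F$ consists of random sequences and meets each $V_J$ was used only to find $\tau^*$. Randomness of $Z$ was used only to bound the number of evictions, and it is necessary: $\theta X\in F$ is random, hence so is $Z=wX$ by (F8).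
\end{remark}

\section{The criterion for c.e.\ sets}\label{sec:criterion}

Let $A,B$ be noncomputable c.e.\ $K$-trivial sets, let $a=a_A$ and $b=a_B$ be the rates of Proposition~\ref{prop:capture}, and let $V$ and $\mathcal F$ be the universal test and the set of conditions for $b$.

\begin{theorem}\label{thm:criterion}
$A\le_{\mathrm{ML}}B$ if and only if
\begin{enumerate}
\item[(C1)] $\liminf_Jb(J)/\kappa(J)<\infty$, or
\item[(C2)] there are $F\in\mathcal F$ and an $a$-test $(U_n)$ such that $\forall n\,\exists J\;V_J\cap F\subseteq U_n$.
\end{enumerate}
If \textup{(C1)} and \textup{(C2)} both fail, there is a random $Y\le_{\mathrm T}\emptyset'''$ with $B\le_{\mathrm T}Y$ and $A\not\le_{\mathrm T}Y$.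
\end{theorem}

Condition (C1) does not mention $A$. Condition (C2) says that the forcing construction can get stuck: below the condition $F$, removing any level of the test $(U_n)$ leaves a class that misses some $V_J$. The housing lemma is used on both sides. When the construction is stuck, it carries the local covering in $F$ to all random sequences above $B$; when it is not, it lets the construction enter the next level of $V$. For the second use we record the following.

\begin{lemma}\label{lem:omega}
There is $m$ with $P_m\in\mathcal F$. If \textup{(C1)} fails, then $F\cap\bigcap_JV_J\ne\emptyset$ for every $F\in\mathcal F$.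
\end{lemma}

\begin{proof}
Since $B\le_{\mathrm T}\emptyset'\equiv_{\mathrm T}\Omega$, Proposition~\ref{prop:capture} gives a nested $b$-test $N^0$ that captures $\Omega$. By Corollary~\ref{cor:universal}, $0^k\Omega\in\bigcap_JV_J$ for some $k$. This sequence is random by (F8), so it lies in some $P_m$ by (F2), and $P_m\in\mathcal F$. If (C1) fails, then $b/\kappa\to\infty$, and Lemma~\ref{lem:housing} with $N^0$ and $Z=\Omega$ gives the second claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
\emph{Sufficiency.} Let $Z$ be random with $B\le_{\mathrm T}Z$. By Proposition~\ref{prop:capture} for $B$, some nested $b$-test $N$ captures $Z$. If (C1) holds, Lemma~\ref{lem:small} gives a $\kappa$-test each of whose levels contains some $N_J$; it captures $Z$, so $A\le_{\mathrm T}Z$ by the last claim of Proposition~\ref{prop:capture}. Suppose that (C1) fails and (C2) holds via $F$ and $(U_n)$. Then $b/\kappa\to\infty$, and Lemma~\ref{lem:housing} gives $Z=wX$ and $Z'=\theta X\in F\cap\bigcap_JV_J$. By (C2), $Z'\in U_n$ for every $n$. As $Z'\in F$ is random, Proposition~\ref{prop:capture} for $A$ gives $A\le_{\mathrm T}Z'\equiv_{\mathrm T}Z$.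

\medskip\noindent\emph{Necessity.} Suppose that (C1) and (C2) fail; we build a witness $Y\le_{\mathrm T}\emptyset'''$. Let $F_0=P_m\in\mathcal F$ be as in Lemma~\ref{lem:omega}, let $(U^l)$ be the list of all $a$-tests from Lemma~\ref{lem:normal}(c), and let $\sigma_{-1}=\langle\rangle$. Given $F_l\in\mathcal F$ with $F_l\subseteq F_0\cap[\sigma_{l-1}]$, we look for a pair $(n_l,\sigma_l)$ with
\begin{equation}\label{eq:step}
\sigma_l\succeq\sigma_{l-1},\qquad|\sigma_l|\ge l,\qquad[\sigma_l]\subseteq V_{l+1},\qquad F_{l+1}:=(F_l\setminus U^l_{n_l})\cap[\sigma_l]\in\mathcal F .
\end{equation}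
Such a pair exists. Since (C2) fails for $F_l$ and $U^l$, there is $n$ with $V_J\cap F_l\not\subseteq U^l_n$ for all $J$, which says that the $\Pi^0_1$ class $F'=F_l\setminus U^l_n$ is a condition. By Lemma~\ref{lem:omega} there is $Y'\in F'\cap\bigcap_JV_J$. It extends $\sigma_{l-1}$, and since $V_{l+1}$ is open, every sufficiently long initial segment $\sigma$ of $Y'$ has $[\sigma]\subseteq V_{l+1}$. The class $F'\cap[\sigma]$ contains $Y'$, so it is a condition.

Let $Y=\bigcup_l\sigma_l$. For $l'\ge l$ we have $F_l\cap[\sigma_{l'}]\supseteq F_{l'+1}\ne\emptyset$, and $F_l$ is closed, so $Y\in F_l$ for every $l$. Hence $Y\in F_0$ is random, $Y\in V_{l+1}$ for every $l$, and $Y\notin U^l_{n_l}$ for every $l$. So the $b$-test $V$ captures $Y$ and no $a$-test does. By Proposition~\ref{prop:capture}, $B\le_{\mathrm T}Y$ and $A\not\le_{\mathrm T}Y$.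

\medskip\noindent\emph{Complexity.} For a $\Pi^0_1$ class $F\subseteq F_0$, given by an index, $F\subseteq\mathrm{MLR}$ is automatic, and
\begin{equation}\label{eq:pi3}
F\in\mathcal F\iff\forall J\,\exists\sigma\,\exists s\;\bigl([\sigma]\subseteq V_{J,s}\text{ and }[\sigma]\cap F\ne\emptyset\bigr).
\end{equation}
The first conjunct is decidable and the second is $\Pi^0_1$, so this is $\Pi^0_3$. The statement $[\sigma_l]\subseteq V_{l+1}$ is $\Sigma^0_1$. By (F9), $\emptyset'''$ decides \eqref{eq:step}, so it finds a pair $(n_l,\sigma_l)$ by search, and an index of $F_{l+1}$ is computed from this pair and an index of $F_l$. The argument above works for any choice of pairs satisfying \eqref{eq:step}. So $Y\le_{\mathrm T}\emptyset'''$.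
\end{proof}

\section{Arithmetical definitions of $\le_{\mathrm{ML}}$}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The direction from left to right is immediate from the definition. For the other, let $A\not\le_{\mathrm{ML}}B$; we find a witness $Y\le_{\mathrm T}\emptyset'''$. The set $A$ is noncomputable, since a computable set is computed by every oracle. If $B$ is computable, Proposition~\ref{prop:computable} provides the witness.

Let $B$ be noncomputable. By Theorem~\ref{thm:ce} take c.e.\ $K$-trivial sets $D_A\ge_{\mathrm T}A$ and $D_B\ge_{\mathrm T}B$ with $D_A\equiv_{\mathrm{ML}}A$ and $D_B\equiv_{\mathrm{ML}}B$. Both are noncomputable, and $D_A\not\le_{\mathrm{ML}}D_B$, since otherwise $A\le_{\mathrm{ML}}D_A\le_{\mathrm{ML}}D_B\le_{\mathrm{ML}}B$. By Theorem~\ref{thm:criterion}, (C1) and (C2) fail for $D_A,D_B$, and there is a random $Y\le_{\mathrm T}\emptyset'''$ with $D_B\le_{\mathrm T}Y$ and $D_A\not\le_{\mathrm T}Y$. Then $B\le_{\mathrm T}Y$. If $A\le_{\mathrm T}Y$, then $D_A\le_{\mathrm T}Y$ because $D_A\le_{\mathrm{ML}}A$, a contradiction. So $A\not\le_{\mathrm T}Y$.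
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sigma5}]
For arbitrary indices $d,e$, let $a(n,s)$ and $b(J,s)$ be the functions defined in Proposition~\ref{prop:capture} for $W_d$ and $W_e$. They are total and computable uniformly in $d,e$ (Remark~\ref{rem:capture}), and the constructions of $V$ from $b$ and of the family $(U^l_n)$ from $a$ are uniform. We count quantifiers.

Condition (C1) is equivalent to
\[
\exists C\,\forall i\,\exists J>i\,\exists\rho\in\mathbb Q\;\bigl(b(J)\le\rho\text{ and }\rho<C\kappa(J)\bigr).
\]
Here $b(J)\le\rho$ is $\Pi^0_1$ and $\rho<C\kappa(J)$ is $\Sigma^0_1$, so (C1) is $\Sigma^0_4$.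

In (C2) the clause $F\subseteq\mathrm{MLR}$ quantifies over sequences. Let (C2$'$) be (C2) with $F$ restricted to the classes $P_m\cap Q$, where $m\in\omega$ and $Q$ is any $\Pi^0_1$ class, and with the test taken from the list $(U^l)$. For noncomputable $K$-trivial $W_d,W_e$, the disjunctions ``(C1) or (C2)'' and ``(C1) or (C2$'$)'' are equivalent. Indeed, (C2$'$) implies (C2). Conversely, if (C1) fails and $F,(U_n)$ satisfy (C2), then Lemma~\ref{lem:omega} gives $Y'\in F\cap\bigcap_JV_J$, and $Y'\in P_m$ for some $m$; the class $P_m\cap F$ contains $Y'$, so it is a condition, and it inherits the covering property from $F$. For $F=P_m\cap Q$, the statement $F\in\mathcal F$ is $\Pi^0_3$ by \eqref{eq:pi3}. With $R=2^\omega\setminus F$, the inclusion $V_J\cap F\subseteq U^l_n$ means $\forall s\;(V_{J,s}\subseteq R\cup U^l_n)$, which is $\Pi^0_2$ by compactness. So the covering property $\forall n\,\exists J\,(\dots)$ is $\Pi^0_4$, and (C2$'$) is $\Sigma^0_5$.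

Let $S(d,e)$ say: $W_d$ is computable, or $W_e$ is noncomputable and (C1) or (C2$'$) holds. Computability of a c.e.\ set is $\Sigma^0_3$ (some $W_i$ is its complement), so $S$ is $\Sigma^0_5$. Let $W_d,W_e$ be $K$-trivial. If $W_d$ is computable, then $S(d,e)$ and $W_d\le_{\mathrm{ML}}W_e$ both hold. If $W_d$ is noncomputable and $W_e$ is computable, then $S(d,e)$ fails, and $W_d\not\le_{\mathrm{ML}}W_e$ by Proposition~\ref{prop:computable}. If both are noncomputable, the equivalence is Theorem~\ref{thm:criterion}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GMNT}
Noam Greenberg, Joseph S. Miller, Andre Nies, Daniel Turetsky,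
\emph{Martin-L\"of reducibility and cost functions},
Israel J. Math.; arXiv:1707.00258 (2017).

\bibitem{Nies05}
Andre Nies, Adv. Math. 197 (2005).

\bibitem{NiesBook}
Andre Nies, \emph{Computability and Randomness}.

\end{thebibliography}
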